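\title{The content of the double discriminant}

\begin{abstract}
Let $D_n$ be the discriminant of $a_0+a_1x+\dots+a_nx^n$ with indeterminate coefficients, let $DD_{n,k}$ be the discriminant of $D_n$ with respect to $a_k$, and let $c_{n,k}$ be the greatest common divisor of the integer coefficients of $DD_{n,k}$. We prove the conjecture, posed in a paper of Anderson, Asarhasa, Bertelli, Gundlach and O'Dorney, that for $1\le k\le n/2$ the primes dividing $c_{n,k}$ are those dividing $2\gcd(n,k)$. We also prove that $c_{n,k}=16^{s}\gcd(k^k,(n-k)^{n-k})^2$ for all $0\le k\le n$, where $s+1$ is the number of $i\in\{0,\dots,n\}$ with $i\not\equiv k \pmod 2$. The proof writes $D_n$ as a product over the critical values of a Laurent polynomial and measures the $p$-adic distances between these values on the projective line.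
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $f(x)=\sum_{i=0}^n a_ix^i$ have indeterminate coefficients, and let $D_n\in\mathbb Z[a_0,\dots,a_n]$ be its discriminant, normalized so that
\[
D_n=a_n^{2n-2}\prod_{i<j}(r_i-r_j)^2\qquad\text{if } f=a_n(x-r_1)\cdots(x-r_n).
\]
Fix all coefficients except $a_k$. The values of $a_k$ at which $f$ acquires a multiple root are the roots of $D_n$, viewed as a polynomial in the one variable $a_k$. The \emph{double discriminant}
\[
DD_{n,k}=\operatorname{disc}_{a_k}D_n\in\mathbb Z[a_0,\dots,\widehat{a_k},\dots,a_n]\qquad(0\le k\le n)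
\]
is the discriminant of this polynomial; it detects when two of these values come together. Let $c_{n,k}$ be the \emph{content} of $DD_{n,k}$, the greatest common divisor of its integer coefficients.

The content of $D_n$ itself is $1$: for every prime $p$ there is a polynomial of degree $n$ with distinct roots over $\overline{\mathbb F}_p$, so $D_n\not\equiv0\pmod p$. The double discriminant behaves differently. Already $D_2=a_1^2-4a_0a_2$ gives $DD_{2,1}=16a_0a_2$. A prime $p$ divides $c_{n,k}$ when a collision among the roots of $D_n$ is forced in characteristic $p$, whatever the other coefficients are, and the exponent of $p$ measures how close the colliding roots are. Reversing the order of the coefficients gives $c_{n,n-k}=c_{n,k}$. It is known that $2^{n-1}\mid c_{n,0}$ (to be read for $n\ge3$, since $c_{2,0}=1$) and that $2^n\mid c_{n,k}$ for $1\le k\le n/2$; we do not use these facts. The conjecture posed in \cite{AABGO} is that for $1\le k\le n/2$ the primes dividing $c_{n,k}$ are precisely those dividing $2\gcd(n,k)$. We prove it.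

\begin{theorem}\label{thm:primes}
For $n\ge2$ and $1\le k\le n-1$, the primes dividing $c_{n,k}$ are exactly those dividing $2\gcd(n,k)$.
\end{theorem}

We also determine the exponents. Let $v_p$ be the $p$-adic valuation, put $0^0=1$, and let
\[
s=\#\{0\le i\le n:\ i\not\equiv k \pmod 2\}-1 .
\]
Thus $4s=2n-2$ for $n$ odd, $4s=2n$ for $n$ even and $k$ odd, and $4s=2n-4$ for $n$ and $k$ even.

\begin{theorem}\label{thm:exact}
For all $n\ge2$ and $0\le k\le n$,
\[
c_{n,k}=16^{\,s}\gcd\bigl(k^k,(n-k)^{n-k}\bigr)^2 .
\]
Equivalently, $c_{n,0}=c_{n,n}=16^{\lceil n/2\rceil-1}$, and for $1\le k\le n-1$ and every prime $p$,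
\[
v_p(c_{n,k})=2\min\{k\,v_p(k),\,(n-k)\,v_p(n-k)\}+\begin{cases}4s,&p=2,\\0,&p\text{ odd}.\end{cases}
\]
\end{theorem}

Theorem~\ref{thm:exact} contains Theorem~\ref{thm:primes}: for $1\le k\le n-1$ both $k-1$ and $k+1$ are counted in the definition of $s$, so $s\ge1$, and a prime divides both $k$ and $n-k$ exactly when it divides $\gcd(n,k)$. We still prove Theorem~\ref{thm:primes} first, because it needs only reduction modulo $p$ and shows which quantities have to be measured. The restriction $k\ge1$ in Theorem~\ref{thm:primes} is necessary: $\gcd(n,0)=n$, but $c_{n,0}$ is a power of $2$.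

Which primes would one expect? Write $f=x^k(a_k+h(x))$ with $h$ a Laurent polynomial. The roots of $D_n$ in $a_k$ are the negatives of the critical values of $h$, and the leading coefficient $L$ of $D_n$ is $k^k(n-k)^{n-k}$ times a monomial (Section~\ref{sec:product}). A large power of $L$ appears in the product formula for $DD_{n,k}$, which suggests every prime factor of $k(n-k)$. This guess is too generous. Such a prime sends a critical point to a pole of $h$, namely to $0$ if $p\mid k$ and to $\infty$ if $p\mid n-k$, and so sends a root of $D_n$ to the point at infinity of the projective line. One root at infinity is not a collision; two roots at infinity are. This accounts for $\gcd(n,k)$. The prime $2$ enters for a different reason: in characteristic $2$ the derivative $h'$ is a square, so the critical points collide in pairs. The content of the proof is that there are no other forced collisions (Sections~\ref{sec:generic} and~\ref{sec:primes}) and that the two kinds can be measured exactly (Section~\ref{sec:distances}).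

\section{The discriminant as a product over critical values}\label{sec:product}

Reduction modulo $p$ can lower the degree of a polynomial, so we need discriminants for a prescribed formal degree. For $d\ge1$ let $\operatorname{disc}_{(d)}\in\mathbb Z[q_0,\dots,q_d]$ be the polynomial whose value at the coefficients of $q=q_d\prod_{j=1}^d(y-\eta_j)$ is $q_d^{2d-2}\prod_{i<j}(\eta_i-\eta_j)^2$. This is an identity in $\mathbb Z[q_d,\eta_1,\dots,\eta_d]$, so it holds over every commutative ring. Note that $\operatorname{disc}_{(1)}=1$ and $D_n=\operatorname{disc}_{(n)}(f)$. We may evaluate $\operatorname{disc}_{(d)}$ at any polynomial of degree at most $d$.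

\begin{lemma}\label{lem:drop}
Let $d\ge2$. If $q=\sum_{i\le d}q_iy^i$ has $q_d=0$, then $\operatorname{disc}_{(d)}(q)=q_{d-1}^2\operatorname{disc}_{(d-1)}(q)$. Hence, over an algebraically closed field, $\operatorname{disc}_{(d)}(q)=0$ if and only if $\deg q\le d-2$ or $q$ has a multiple root.
\end{lemma}

\begin{proof}
Let $b,\tau,\eta_1,\dots,\eta_{d-1}$ be indeterminates and $q^*=b\prod_{j<d}(y-\eta_j)$. The polynomial $(1-\tau y)q^*$ has leading coefficient $-\tau b$ and the extra root $1/\tau$, so
\[
\operatorname{disc}_{(d)}\bigl((1-\tau y)q^*\bigr)=b^{2d-2}\prod_{i<j<d}(\eta_i-\eta_j)^2\prod_{j<d}(1-\tau\eta_j)^2 .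
\]
At $\tau=0$ the right side is $b^2\operatorname{disc}_{(d-1)}(q^*)$. The coefficients of $q^*$ are algebraically independent, so this is an identity of polynomials in $q_0,\dots,q_{d-1}$. The second statement follows by considering $\deg q=d$, $\deg q=d-1$ and $\deg q\le d-2$ in turn; in the last case $q_{d-1}=0$.
\end{proof}

In other words, $\operatorname{disc}_{(d)}$ sees $d$ roots on the projective line, with $\infty$ counted $d-\deg q$ times, and vanishes when two of them coincide.

The reversed polynomial $x^nf(1/x)$ has leading coefficient $a_0$ and roots $1/r_i$. Since $\prod_{i<j}(r_ir_j)^2=(a_0/a_n)^{2n-2}$, its discriminant equals $D_n$. So $D_n(a_0,\dots,a_n)=D_n(a_n,\dots,a_0)$, and $c_{n,n-k}=c_{n,k}$. The right side of Theorem~\ref{thm:exact} has the same symmetry, by $i\mapsto n-i$ in the definition of $s$. We therefore assume from now on that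
\[
0\le k\le n-1 .
\]

Put $y=a_k$ and $I=\{0,\dots,n\}\setminus\{k\}$, and define
\[
h(x)=\sum_{i\in I}a_ix^{i-k},\qquad g(x)=xf'(x)-kf(x)=\sum_{i\in I}(i-k)a_ix^i=x^{k+1}h'(x).
\]
Then $f=x^k(y+h(x))$, and neither $h$ nor $g$ involves $y$. A point $\xi\ne0$ is a multiple root of $f$ exactly when $h'(\xi)=0$ and $y=-h(\xi)$. We call the nonzero roots of $g$, counted with multiplicity, the \emph{critical points}, and the values of $h$ at them the \emph{critical values}. The next lemma turns this observation into a factorization of $D_n$. We need it in every characteristic, where $g$ may vanish at $0$ or have degree less than $n$, and we need the leading coefficient exactly.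

\begin{lemma}\label{lem:product}
Let $F$ be an algebraically closed field, let $a_i\in F^\times$ for $i\in I$, and let $y$ remain an indeterminate. Write $g=\ell x^{\varepsilon}\prod_{j=1}^u(x-\xi_j)$ with $\ell,\xi_j\in F^\times$. Then in $F[y]$
\[
D_n=L\prod_{j=1}^u\bigl(y+h(\xi_j)\bigr),\qquad L=\pm\,a_0^{\varepsilon-1}a_n^{\,n-\varepsilon-u-1}\ell^{\,n}\prod_{j=1}^u\xi_j^k\in F^\times,
\]
where $\varepsilon=1$ if $k=0$, so that $L$ does not involve $y$. If $\operatorname{char}F=0$, then
\[
\begin{array}{lll}
u=n,& L=\pm k^k(n-k)^{n-k}a_0^{k-1}a_n^{n-k-1}&\text{for }1\le k\le n-1,\\[2pt]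
u=n-1,& L=\pm n^na_n^{n-1}&\text{for }k=0.
\end{array}
\]
\end{lemma}

\begin{proof}
The coefficient of $x^{k+1}$ in $g$ is $a_{k+1}\ne0$, so $g\neq0$ and the factorization exists. If $k=0$, then $g=a_1x+\cdots$, so $\varepsilon=1$. Let $r_1,\dots,r_n$ be the roots of $f$ in an algebraic closure of $F(y)$. We compute $\prod_ig(r_i)$ in two ways.

First, $g(r_i)=r_if'(r_i)$ and $f'(r_i)=a_n\prod_{j\ne i}(r_i-r_j)$. Hence $\prod_if'(r_i)=\pm a_n^{2-n}D_n$, and with $\prod_ir_i=\pm a_0/a_n$ we get $\prod_ig(r_i)=\pm a_0a_n^{1-n}D_n$. Second, $\prod_i(r_i-\xi)=\pm f(\xi)/a_n$ for every $\xi$, so the factorization of $g$ gives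
\[
\prod_ig(r_i)=\pm\,\ell^{\,n}\Bigl(\frac{a_0}{a_n}\Bigr)^{\varepsilon}a_n^{-u}\prod_{j}\xi_j^k\bigl(y+h(\xi_j)\bigr).
\]
Comparing and dividing by $a_0$, which is nonzero also when $a_0=y$, gives the first formula.

Let $\operatorname{char}F=0$. Then $g$ has degree $n$ and $\ell=(n-k)a_n$. If $k\ge1$, then $g(0)=-ka_0\ne0$, so $\varepsilon=0$, $u=n$ and $\prod_j\xi_j=\pm ka_0/\ell$. Thus $L=\pm a_0^{-1}a_n^{-1}\ell^{\,n-k}(ka_0)^k$, which is the stated value. If $k=0$, then $u=n-1$ and $L=\pm a_n^{-1}(na_n)^n$.
\end{proof}

Apply the lemma with $F=C$, an algebraic closure of $\mathbb Q(a_i:i\in I)$. The degree of $D_n$ in $a_k$ is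
\[
d=n\quad(1\le k\le n-1),\qquad d=n-1\quad(k=0),
\]
so $DD_{n,k}=\operatorname{disc}_{(d)}(D_n)$. With $\xi_1,\dots,\xi_d\in C$ the critical points,
\begin{equation}\label{eq:DD}
DD_{n,k}=L^{2d-2}\prod_{i<j}\bigl(h(\xi_i)-h(\xi_j)\bigr)^2 .
\end{equation}

\section{Three small cases}\label{sec:examples}

\begin{example}[$n=2$]\label{ex:two}
For $k=1$ we have $h=a_0x^{-1}+a_2x$, $g=a_2x^2-a_0$ and $L=\pm1$. The critical points are $\pm\sqrt{a_0/a_2}$ and the critical values are $\pm2\sqrt{a_0a_2}$, so $DD_{2,1}=(4\sqrt{a_0a_2})^2=16a_0a_2$. The two critical points agree modulo $2$, their values agree modulo $4$, and squaring gives $16$. For $k=0$ and $k=2$ the polynomial $D_2$ is linear in $a_k$, so $DD_{2,k}=1$. Thus $c_{2,1}=16$ and $c_{2,0}=c_{2,2}=1$. Since $s=1$ for $k=1$ and $s=0$ for $k=0,2$, both theorems hold for $n=2$.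
\end{example}

\begin{example}[$n=3$, $k=0$]\label{ex:three}
Here $h'=a_1+2a_2x+3a_3x^2$, $d=2$ and $L=\pm27a_3^2$. Let $\xi,\xi'$ be the critical points and $w=\xi-\xi'$. Then $w^2=4\Delta/(9a_3^2)$ with $\Delta=a_2^2-3a_1a_3$. Expand $h(\xi'+z)-h(\xi')=C_2z^2+a_3z^3$. The derivative vanishes at $z=w$, so $2C_2+3a_3w=0$ and $h(\xi)-h(\xi')=-\tfrac12a_3w^3$. By \eqref{eq:DD},
\[
DD_{3,0}=3^6a_3^4\cdot\frac{a_3^2}{4}\cdot\frac{2^6\Delta^3}{3^6a_3^6}=16\,(a_2^2-3a_1a_3)^3 .
\]
At $p=2$ the picture is that of Example~\ref{ex:two}: $w$ is divisible by $2$ exactly once, and the difference of the values is divisible by $4$. At $p=3$ the degree of $h'$ drops by one, one critical point escapes to infinity, and the denominator $3^6$ that it produces cancels the factor $3^6$ in $L^2$ exactly.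
\end{example}

\begin{example}[$n=4$, $k=2$, $p=2$]\label{ex:four}
This is the smallest case with $1\le k\le n-1$ and $\gcd(n,k)>1$. We have $L=\pm16a_0a_4$ and
\[
h=a_0x^{-2}+a_1x^{-1}+a_3x+a_4x^2,\qquad g=-2a_0-a_1x+a_3x^3+2a_4x^4 .
\]
Treat the $a_i$ as $2$-adic units; the approximations below are justified in Section~\ref{sec:distances}. Modulo $2$ we have $g\equiv x(a_1+a_3x^2)$, so one critical point tends to $0$, one tends to $\infty$, and two collide. Balancing the two lowest and the two highest terms of $g$ gives $\xi_0\approx-2a_0/a_1$ and $\xi_\infty\approx-a_3/(2a_4)$, with values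
\[
h(\xi_0)\approx a_0\xi_0^{-2}\approx\frac{a_1^2}{4a_0},\qquad h(\xi_\infty)\approx a_4\xi_\infty^2\approx\frac{a_3^2}{4a_4}.
\]
In \eqref{eq:DD}, the factor $L^6$ contributes $2^{24}$. Five of the six pairs contain $\xi_0$ or $\xi_\infty$, and each contributes $2^{-4}$. For the pair $\{\xi_0,\xi_\infty\}$ this uses that $a_1^2/a_0$ and $a_3^2/a_4$ differ modulo $2$. The colliding pair contributes $2^4$. The total is $2^{24-20+4}=2^8=16\cdot\gcd(4,4)^2$. The cancellation against $L$ is now incomplete, because both large values tend to the same point $\infty$.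
\end{example}

\section{Critical points in characteristic $p$}\label{sec:generic}

A polynomial with integer coefficients is zero modulo $p$ if and only if it vanishes at a point whose coordinates are algebraically independent over $\mathbb F_p$. So fix a prime $p$ and an algebraically closed field $\Omega$ of characteristic $p$ containing elements $\alpha_i$ $(i\in I)$ that are algebraically independent over $\mathbb F_p$. Let $\bar h,\bar g$ be $h,g$ with $a_i=\alpha_i$. We first read off the two ends of $\bar g$. Put $\varepsilon=1$ if $p\mid k$ (this includes $k=0$) and $\varepsilon=0$ otherwise; put $\varepsilon'=1$ if $p\mid n-k$ and $\varepsilon'=0$ otherwise.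

\begin{lemma}\label{lem:ends}
The polynomial $\bar g$ vanishes to order $\varepsilon$ at $0$ and has degree $n-\varepsilon'$. It has $u=n-\varepsilon-\varepsilon'$ nonzero roots, counted with multiplicity.
\end{lemma}

\begin{proof}
If $p\nmid k$, then $0\in I$ and $\bar g(0)=-k\alpha_0\neq0$. If $p\mid k$, then $\bar g(0)=0$; moreover $k\ne1$, so $1\in I$, and the coefficient of $x$ is $(1-k)\alpha_1=\alpha_1\ne0$. If $p\nmid n-k$, the coefficient of $x^n$ is $(n-k)\alpha_n\neq0$. If $p\mid n-k$, it vanishes; moreover $n-k\ge2$, so $n-1\in I$, and the coefficient of $x^{n-1}$ is $(n-1-k)\alpha_{n-1}=-\alpha_{n-1}\ne0$.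
\end{proof}

We must now exclude accidental collisions among the nonzero roots and their values. The roots are not explicit, but once they are fixed, every condition that we want to exclude is linear in the $\alpha_i$. This allows a count of parameters against conditions.

\begin{lemma}\label{lem:count}
Let $E\subset\Omega$ be a field of transcendence degree at most $t$ over $\mathbb F_p$. If $(\alpha_i)_{i\in I}$ satisfies $r$ linearly independent homogeneous linear equations with coefficients in $E$, then $r\le t$.
\end{lemma}

\begin{proof}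
By row reduction, $r$ of the $\alpha_i$ are $E$-linear combinations of the other $n-r$. So the field $\mathbb F_p(\alpha_i:i\in I)$, of transcendence degree $|I|=n$, lies in an extension of $E$ generated by $n-r$ elements, and $n\le t+n-r$.
\end{proof}

Part (c) of the next lemma needs a word of explanation. In characteristic $2$ the second derivative of $\bar h$ vanishes identically, so it cannot express that a critical point is nondegenerate. The right substitute is the coefficient of $t^2$ in the expansion of $\bar h(\rho(1+t))$, which is the sum in \eqref{eq:hasse}; up to the factor $\rho^2$ it is the second Hasse derivative of $\bar h$ at $\rho$. Here $\binom mj=m(m-1)\cdots(m-j+1)/j!$ is an integer for every $m\in\mathbb Z$.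

\begin{lemma}\label{lem:generic}
\begin{itemize}
\item[(a)] If $n\ge3$ and $\rho\ne\sigma$ are nonzero roots of $\bar g$, then $\bar h(\rho)\ne\bar h(\sigma)$.
\item[(b)] If $p$ is odd, the nonzero roots of $\bar g$ are simple.
\item[(c)] If $p=2$, then $\bar g$ has exactly $s$ distinct nonzero roots, each of multiplicity exactly $2$, and each of them satisfies
\begin{equation}\label{eq:hasse}
\sum_{i\in I}\binom{i-k}{2}\alpha_i\rho^{\,i-k}\ne0 .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $E=\mathbb F_p(\rho,\sigma)$, and let $V$ be the $E$-vector space of polynomials $P=\sum_{i=0}^nb_ix^i$, of dimension $n+1$. The common kernel of the four functionals $P(\rho)$, $\rho P'(\rho)$, $P(\sigma)$, $\sigma P'(\sigma)$ consists of the multiples of $(x-\rho)^2(x-\sigma)^2$ in $V$. Because $n\ge3$, it has dimension $n-3$, so the four functionals are linearly independent. Consider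
\[
\lambda_1=\rho P'(\rho)-kP(\rho),\qquad \lambda_2=\sigma P'(\sigma)-kP(\sigma),\qquad \lambda_3=\rho^{-k}P(\rho)-\sigma^{-k}P(\sigma).
\]
In a relation $\sum_j e_j\lambda_j=0$ the coefficients of $\rho P'(\rho)$ and $\sigma P'(\sigma)$ give $e_1=e_2=0$, and then $e_3=0$. All three functionals vanish on $x^k$, so they are independent linear forms in $(b_i)_{i\in I}$. At $b_i=\alpha_i$ they take the values $\bar g(\rho)$, $\bar g(\sigma)$ and $\bar h(\rho)-\bar h(\sigma)$. If all three were zero, Lemma~\ref{lem:count} would give $3\le2$.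

(b) A multiple root $\rho\ne0$ satisfies $\bar g(\rho)=\rho\bar g'(\rho)=0$, that is,
\[
\sum_{i\in I}(i-k)\rho^i\alpha_i=0,\qquad \sum_{i\in I}i(i-k)\rho^i\alpha_i=0 .
\]
The $2\times2$ minor in columns $i,j$ is $(i-k)(j-k)(j-i)\rho^{i+j}$. It equals $-2\rho^{2k}$ for $(i,j)=(k-1,k+1)$, available when $k\ge1$, and $2\rho^3$ for $(i,j)=(1,2)$ when $k=0$. Since $p$ is odd, the equations are independent over $\mathbb F_p(\rho)$, and Lemma~\ref{lem:count} would give $2\le1$.

(c) Only the $s+1$ indices $i\not\equiv k\pmod 2$ survive in $\bar g$. Let $\delta\in\{0,1\}$ be the smallest of them. Then $\bar g=x^\delta G(x^2)$ with $G(T)=\sum_{j=0}^s\alpha_{\delta+2j}T^j$, where $G(0)\ne0$ and $\deg G=s$. A multiple root $T_0$ of $G$ would be nonzero and satisfy $\sum_jT_0^j\alpha_{\delta+2j}=0$ and $\sum_jjT_0^j\alpha_{\delta+2j}=0$. The minor in columns $j=0,1$ is $T_0\ne0$, so Lemma~\ref{lem:count} excludes this. Hence $G$ has $s$ distinct nonzero roots $T_j$, and $x^2-T_j=(x-\sqrt{T_j})^2$, where the square roots are unique and distinct.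

Suppose that the sum in \eqref{eq:hasse} vanishes at a root $\rho$. We also have $\sum_{i}(i-k)\rho^{i-k}\alpha_i=0$. With $m=i-k$, the column of $\alpha_i$ in these two equations is $\rho^m$ times $(m,\binom m2)$, and modulo $2$ this pair is $(1,0)$ for $m=1$, $(1,1)$ for $m=-1$, and $(0,1)$ for $m=2$. The columns $m=1,-1$ (if $k\ge1$) or $m=1,2$ (if $k=0$) have a nonzero minor, which again contradicts Lemma~\ref{lem:count}.
\end{proof}

Algebraic independence cannot be dropped: for odd $p$, the polynomial $x^4-2x^2$ has the same value at its critical points $1$ and $-1$.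

\section{The primes dividing the content}\label{sec:primes}

\begin{proof}[Proof of Theorem~\ref{thm:primes}]
The case $n=2$ is Example~\ref{ex:two}. Let $n\ge3$, $1\le k\le n-1$, and let $p$ be a prime. Let $\bar D\in\Omega[y]$ be the specialization of $D_n$ at $a_i=\alpha_i$ $(i\in I)$. The value of $DD_{n,k}=\operatorname{disc}_{(n)}(D_n)$ at $(\alpha_i)$ is $\operatorname{disc}_{(n)}(\bar D)$. By algebraic independence and Lemma~\ref{lem:drop},
\[
p\mid c_{n,k}\iff \deg\bar D\le n-2\ \text{ or }\ \bar D\text{ has a multiple root}.
\]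
By Lemmas~\ref{lem:product} and~\ref{lem:ends}, $\bar D$ has degree $u=n-\varepsilon-\varepsilon'$, and its roots are the $-\bar h(\rho)$, where $\rho$ runs over the nonzero roots of $\bar g$ with multiplicity.

If $p\mid\gcd(n,k)$, then $\varepsilon=\varepsilon'=1$ and $\deg\bar D=n-2$, so $p\mid c_{n,k}$. Now let $p\nmid\gcd(n,k)$, so that $u\ge n-1\ge2$. If $p=2$, then $\bar g$ has a nonzero root, it is double by Lemma~\ref{lem:generic}(c), and $\bar D$ has a multiple root; so $2\mid c_{n,k}$. If $p$ is odd, the $u$ roots $\rho$ are distinct by Lemma~\ref{lem:generic}(b) and their values are distinct by Lemma~\ref{lem:generic}(a); so $p\nmid c_{n,k}$.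
\end{proof}

The hypothesis $k\ge1$ entered through the formal degree $d=n$. For $k=0$ we have $d=n-1$ and $u=n-1-\varepsilon'$, so the degree drops by at most one.

\section{Distances between critical values}\label{sec:distances}

To find the exponent of $p$ we return to characteristic $0$ and take valuations in \eqref{eq:DD}. For this we need a valuation on the field $C$ containing the critical points that measures the power of $p$ in the content and whose residue field contains the generic point of Section~\ref{sec:generic}. Throughout this section $n\ge3$, $0\le k\le n-1$, and $p$ is a fixed prime.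

\subsection*{The Gauss valuation}
For $P\in\mathbb Z[a_i:i\in I]$ let $v(P)$ be the minimum of $v_p$ over the coefficients of $P$, with $v(0)=\infty$. Then $v(P+Q)\ge\min\{v(P),v(Q)\}$, and $v(PQ)=v(P)+v(Q)$ because $\mathbb F_p[a_i:i\in I]$ is a domain. So $v(P/Q)=v(P)-v(Q)$ defines a valuation on $\mathbb Q(a_i:i\in I)$ with $v(p)=1$ and $v(a_i)=0$, and by definition
\[
v_p(c_{n,k})=v(DD_{n,k}).
\]
We use the standard fact that such a valuation extends to the algebraic closure $C$, with values in $\mathbb Q\cup\{\infty\}$. We fix an extension, and we use freely that $v(a+b)=\min\{v(a),v(b)\}$ when $v(a)\ne v(b)$. Let $O=\{v\ge0\}$ be the valuation ring, $\Omega$ its residue field, and $a\mapsto\bar a$ the reduction map. The units of $O$ are the elements of valuation $0$.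

The field $\Omega$ is algebraically closed: a monic polynomial over $\Omega$ lifts to a monic polynomial over $O$, whose roots lie in $O$ because at a point with $v<0$ the leading term has strictly smallest valuation. The elements $\alpha_i=\bar a_i$ are algebraically independent over $\mathbb F_p$: if $P\not\equiv0\pmod p$, then $v(P)=0$, so $P(\alpha)\ne0$. Thus Section~\ref{sec:generic} applies, and $\bar g,\bar h$ are the reductions of $g,h$. Put
\[
A=v_p(k^k),\qquad B=v_p\bigl((n-k)^{n-k}\bigr),
\]
with $A=0$ for $k=0$. By Lemma~\ref{lem:product}, $v(L)=A+B$ for all $0\le k\le n-1$. We have to show that $v(DD_{n,k})=2\min\{A,B\}+4s$ for $p=2$ and $v(DD_{n,k})=2\min\{A,B\}$ for odd $p$.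

\subsection*{Where the critical points lie}

\begin{proposition}\label{prop:location}
The critical points $\xi_1,\dots,\xi_d\in C$ are of three kinds.
\begin{itemize}
\item[(i)] Exactly $u$ of them are units, and their reductions are the nonzero roots of $\bar g$ with multiplicity. For a unit critical point $\xi$ we have $h(\xi)\in O$, with reduction $\bar h(\bar\xi)$.
\item[(ii)] There is a critical point with $v>0$ if and only if $A>0$. It is then unique; call it $\xi_0$. The element $p^Ah(\xi_0)$ is a unit with reduction in $\mathbb F_p^\times\cdot\alpha_0^{1-k}\alpha_1^{k}$.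
\item[(iii)] There is a critical point with $v<0$ if and only if $B>0$. It is then unique; call it $\xi_\infty$. The element $p^Bh(\xi_\infty)$ is a unit with reduction in $\mathbb F_p^\times\cdot\alpha_n^{1-(n-k)}\alpha_{n-1}^{n-k}$.
\end{itemize}
\end{proposition}

\begin{proof}
Write $g=\ell'P$ with $\ell'\in C^\times$ and
\[
P=\prod_{v(\xi)>0}(x-\xi)\prod_{v(\xi)=0}(x-\xi)\prod_{v(\xi)<0}(1-x/\xi),
\]
where $\xi$ runs over all $n$ roots of $g$, including $0$ if $k=0$. Then $P\in O[x]$ and $\bar P=x^{N}\prod_{v(\xi)=0}(x-\bar\xi)$, where $N$ is the number of roots with $v>0$. So $P$ has a unit coefficient, and $g\in O[x]$ gives $\ell'\in O$. Since $\bar g=\bar\ell'\bar P\ne0$, the constant $\ell'$ is a unit. Comparing with Lemma~\ref{lem:ends}, we find $\varepsilon$ roots with $v>0$, then $u$ unit roots reducing to the nonzero roots of $\bar g$, and $\varepsilon'$ roots with $v<0$. This proves (i), as $h(\xi)$ is a sum of units when $\xi$ is a unit. If $k=0$, the one root with $v>0$ is $0$, which is not a critical point. If $k\ge1$, then $0$ is not a root, and $\varepsilon=1$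 if and only if $A>0$. Also $\varepsilon'=1$ if and only if $B>0$. This gives existence and uniqueness in (ii) and (iii).

(ii) Let $e=v_p(k)>0$, so $A=ke$, and let $\kappa\in\mathbb F_p^\times$ be the class of $k/p^e$. The equation $g(\xi_0)=0$ reads $ka_0=\xi_0\bigl((1-k)a_1+\xi_0R\bigr)$ with $R\in O$. The bracket is a unit with reduction $\alpha_1$, so $\xi_0/p^e$ is a unit with reduction $\kappa\alpha_0/\alpha_1$. The term $a_i\xi_0^{i-k}$ of $h(\xi_0)$ has valuation $(i-k)e$, which is strictly smallest at $i=0$. Hence $p^{A}h(\xi_0)$ has the same reduction as $a_0(\xi_0/p^e)^{-k}$, namely $\kappa^{-k}\alpha_0^{1-k}\alpha_1^k$.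

(iii) Let $e'=v_p(n-k)>0$, so $B=(n-k)e'$, let $\kappa'\in\mathbb F_p^\times$ be the class of $(n-k)/p^{e'}$, and put $w=1/\xi_\infty$. The equation $w^ng(\xi_\infty)=0$ reads $(n-k)a_n=w\bigl((k+1-n)a_{n-1}+wR\bigr)$ with $R\in O$. The bracket is a unit with reduction $\alpha_{n-1}$, so $w/p^{e'}$ is a unit with reduction $\kappa'\alpha_n/\alpha_{n-1}$. The term $a_iw^{k-i}$ of $h(\xi_\infty)$ has valuation $-(i-k)e'$, which is strictly smallest at $i=n$. Hence $p^Bh(\xi_\infty)$ has the same reduction as $a_n(w/p^{e'})^{-(n-k)}$, namely $\kappa'^{-(n-k)}\alpha_n^{1-(n-k)}\alpha_{n-1}^{n-k}$.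
\end{proof}

\subsection*{Absorbing the leading coefficient}
The examples show that $L^{2d-2}$ cancels against the denominators of the large critical values. The cancellation can be done once and for all by measuring distances on the projective line. For $a,b\in C$ put
\[
\langle a,b\rangle=v(a-b)-\min\{0,v(a)\}-\min\{0,v(b)\}.
\]
Directly from the definition,
\begin{equation}\label{eq:chordal}
\langle a,b\rangle=\begin{cases}v(a-b),& v(a)\ge0,\ v(b)\ge0,\\ 0,& v(a)<0\le v(b),\\ v(1/a-1/b),& v(a)<0,\ v(b)<0.\end{cases}
\end{equation}
In the second case $v(a-b)=v(a)$, and in the third $1/a-1/b=(b-a)/(ab)$. So $\langle a,b\rangle$ is positive exactly when $a$ and $b$ reduce to the same point of $\Omega\cup\{\infty\}$.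

\begin{lemma}\label{lem:sum}
Let $\eta_j=h(\xi_j)$. Then $v(DD_{n,k})=2\sum_{i<j}\langle\eta_i,\eta_j\rangle$.
\end{lemma}

\begin{proof}
Let $m_j=\min\{0,v(\eta_j)\}$. By Proposition~\ref{prop:location}, $m_j=0$ for unit critical points, $m_j=-A$ for $\xi_0$ and $m_j=-B$ for $\xi_\infty$, and these points are absent exactly when $A=0$, respectively $B=0$. Hence $\sum_jm_j=-A-B=-v(L)$. Each index lies in $d-1$ pairs, so $\sum_{i<j}(m_i+m_j)=-(d-1)v(L)$. Now take valuations in \eqref{eq:DD}.
\end{proof}

By \eqref{eq:chordal}, a pair consisting of a unit critical point and $\xi_0$ or $\xi_\infty$ contributes $0$. A pair of unit critical points with different reductions also contributes $0$, by Lemma~\ref{lem:generic}(a); this is where $n\ge3$ is used. Two kinds of pairs remain, the ones found in Section~\ref{sec:primes}.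

\subsection*{The collision at infinity}

\begin{lemma}\label{lem:infinity}
If $A>0$ and $B>0$, then $\langle h(\xi_0),h(\xi_\infty)\rangle=\min\{A,B\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:chordal} the left side is $v\bigl(1/h(\xi_0)-1/h(\xi_\infty)\bigr)$, and the two terms have valuations $A$ and $B$. If $A\ne B$ we are done. If $A=B$, as happens for $k=n/2$, we must rule out cancellation. After division by $p^A$ the two terms are units whose reductions are $\mathbb F_p^\times$-multiples of $\alpha_0^{k-1}\alpha_1^{-k}$ and $\alpha_n^{n-k-1}\alpha_{n-1}^{-(n-k)}$. Since $p$ divides $k$ and $n-k$, we have $2\le k\le n-2$. So $0,1,n-1,n$ are distinct elements of $I$, and $\alpha_0$ occurs in the first monomial with exponent $k-1\ne0$ but does not occur in the second. By algebraic independence the reductions differ, and the valuation of the difference is $A$.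
\end{proof}

\subsection*{The collisions at $p=2$}
Two critical points with the same reduction have no explicit form, but locally $h$ behaves like the cubic of Example~\ref{ex:three}: the relation $2C_2+3a_3w=0$ found there persists up to terms of higher valuation. Since $h$ has negative powers of $x$, we record the expansion that we use. For every $m\in\mathbb Z$,
\begin{equation}\label{eq:binomial}
(1+t)^m=1+mt+\binom m2t^2+\binom m3t^3+t^4R_m(t),\qquad R_m\in\mathbb Z[t,(1+t)^{-1}].
\end{equation}
For $m\ge0$ this is the binomial theorem. For $m<0$ let $Q$ be the cubic part. The binomial series in $\mathbb Z[[t]]$ shows that the polynomial $1-(1+t)^{-m}Q(t)\in\mathbb Z[t]$ is divisible by $t^4$; multiply by $(1+t)^{m}$.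

\begin{lemma}\label{lem:pairs}
Let $p=2$, let $\rho$ be a nonzero root of $\bar g$, and let $\xi,\xi'$ be the two unit critical points, counted with multiplicity, that reduce to $\rho$. Then $v(\xi-\xi')=1$ and $v\bigl(h(\xi)-h(\xi')\bigr)=2$.
\end{lemma}

\begin{proof}
Let $H(t)=h(\xi'(1+t))$ and $C_j=\sum_{i\in I}\binom{i-k}{j}a_i\xi'^{\,i-k}\in O$. By \eqref{eq:binomial},
\begin{align*}
H(t)&=C_0+C_1t+C_2t^2+C_3t^3+t^4R(t),\\
H'(t)&=C_1+2C_2t+3C_3t^2+t^3S(t),
\end{align*}
with $R$ and $S=4R+tR'$ in $O[t,(1+t)^{-1}]$. On the other hand, $h'=x^{-k-1}g$ gives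
\begin{equation}\label{eq:Hprime}
H'(t)=\xi'^{-k}(1+t)^{-k-1}g\bigl(\xi'(1+t)\bigr).
\end{equation}
We determine the first coefficients. Setting $t=0$ gives $C_1=0$. The reduction of $C_2$ is the sum in \eqref{eq:hasse}, so $C_2$ is a unit. Reducing \eqref{eq:Hprime}, the left side becomes $\bar C_3t^2+t^3\bar S(t)$, and the right side vanishes to order exactly $2$ at $t=0$ because $\rho$ is a root of $\bar g$ of multiplicity exactly $2$. So $C_3$ is a unit.

Since $2C_2\ne0$ in $C$, the function $H'$ has a simple zero at $t=0$. By \eqref{eq:Hprime}, $\xi'$ is a simple root of $g$, so $\xi\ne\xi'$. Put $\tau=\xi/\xi'-1\ne0$. Then $v(\tau)=v(\xi-\xi')>0$, so $1+\tau$ is a unit and $R(\tau),S(\tau)\in O$. Dividing $H'(\tau)=0$ by $\tau$ gives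
\[
-2C_2=\tau\,\bigl(3C_3+\tau S(\tau)\bigr).
\]
The bracket is a unit, so $v(\tau)=v(2C_2)=1$. Finally,
\[
h(\xi)-h(\xi')=H(\tau)-C_0=\tau^2\bigl(C_2+\tau C_3+\tau^2R(\tau)\bigr),
\]
and this bracket is a unit as well.
\end{proof}

Both halves of Lemma~\ref{lem:generic}(c) were needed: the exact multiplicity makes $C_3$ a unit, which fixes the distance of the points, and \eqref{eq:hasse} makes $C_2$ a unit, which fixes both distances.

\subsection*{The total}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
The case $n=2$ is Example~\ref{ex:two}, and the case $k=n$ follows from $k=0$ by symmetry. Let $n\ge3$, $0\le k\le n-1$, and let $p$ be a prime. By Lemma~\ref{lem:sum} and the paragraph after it, $v_p(c_{n,k})$ is twice the sum of $\langle\eta_i,\eta_j\rangle$ over the pair $\{\xi_0,\xi_\infty\}$, if both points exist, and over the pairs of unit critical points with equal reduction.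

The first pair contributes $2\min\{A,B\}$: by Lemma~\ref{lem:infinity} if $A,B>0$, and otherwise because the pair is absent and $\min\{A,B\}=0$. For odd $p$ there are no pairs of the second kind, by Proposition~\ref{prop:location}(i) and Lemma~\ref{lem:generic}(b). For $p=2$ there are exactly $s$ of them, by Lemma~\ref{lem:generic}(c), and each contributes $2\cdot2=4$ by Lemma~\ref{lem:pairs}. Since $\min\{A,B\}=v_p\bigl(\gcd(k^k,(n-k)^{n-k})\bigr)$, the formula holds at every prime. For $k=0$ the gcd is $1$, and $s+1=\lceil n/2\rceil$ is the number of odd $i$ with $0\le i\le n$.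
\end{proof}

\begin{remark}
For $k=0$ the function $h$ has no pole at $0$, so at most one critical value is large and no collision at infinity can occur. This is why $c_{n,0}$ is a power of $2$, equal to $2^{2n-2}$ for odd $n$ and to $2^{2n-4}$ for even $n$. As a further check, direct computation gives $DD_{3,1}=16a_0(a_2^3-27a_0a_3^2)^3$, of content $16$, in agreement with $s=1$ and $\gcd(1,4)=1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AABGO}
Theresa C. Anderson, Ufuoma V. Asarhasa, Adam Bertelli, Fabian Gundlach, and Evan M. O'Dorney,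
\emph{The structure of the double discriminant},
arXiv:2507.16138 (2025).

\end{thebibliography}
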